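\title{Symplectic forms beyond the walls of the K\"ahler cone of a surface}

\begin{abstract}
Let $C_1,\dots,C_n$ be holomorphic curves of negative square on a compact K\"ahler surface, none of them a $(-1)$-sphere, and suppose that some class in the positive cone of $H^{1,1}$ is negative on every $C_i$. We prove that some such class is represented by a symplectic form; this answers a question of Li and Usher. The form is deformation equivalent to the K\"ahler forms, and under this extra requirement the exclusion of $(-1)$-spheres is also necessary. The proof destroys the curves one at a time by deforming the complex structure near them, while keeping a closed taming form on their complement.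
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,J)$ be a compact connected K\"ahler surface with a fixed K\"ahler form $\omega_0$, and let $H^{1,1}_J\subset H^2(M;\mathbb R)$ be the real part of the $(1,1)$-subspace of $H^2(M;\mathbb C)$. By the Hodge index theorem the intersection form on $H^{1,1}_J$ has type $(1,h^{1,1}-1)$, so the classes of positive square form two opposite open convex cones. The \emph{positive cone} is the one that contains $[\omega_0]$:
\[
\mathcal P_J=\{\alpha\in H^{1,1}_J:\ \alpha^2>0,\ \alpha\cdot[\omega_0]>0\}.
\]
A \emph{curve} is a reduced irreducible compact holomorphic curve. We regard its class as an element of $H^{1,1}_J$ by Poincar\'e duality, so that $\alpha\cdot C=\langle\alpha,[C]\rangle$. A \emph{$(-1)$-sphere} is a smooth rational curve of self-intersection $-1$.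

A K\"ahler class lies in $\mathcal P_J$ and is positive on every curve. For curves of nonnegative square the second condition is automatic, because
\begin{equation}\label{eq:lightcone}
\alpha\in\mathcal P_J,\quad D\in H^{1,1}_J,\quad D^2\ge0,\quad D\cdot[\omega_0]>0\quad\Longrightarrow\quad\alpha\cdot D>0 .
\end{equation}
Indeed, $\alpha^\perp$ is negative definite, so $\alpha\cdot D\neq0$ for every $\alpha\in\mathcal P_J$; as $\mathcal P_J$ is connected, the sign is the one at $\alpha=[\omega_0]$. The curves of negative square give the only further conditions.

\begin{theorem}[Buchdahl, Lamari]\label{thm:BL}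
Every class in $\mathcal P_J$ that is positive on each curve of negative self-intersection is represented by a K\"ahler form.
\end{theorem}

So the K\"ahler cone is the chamber cut out of $\mathcal P_J$ by the hyperplanes $C^\perp$ with $C^2<0$. A symplectic form, unlike a K\"ahler form, has no reason to be positive on a $J$-holomorphic curve, and one can ask whether symplectic classes cross these walls, and whether they cross several walls at once. Li and Usher \cite{LU} pose the following question and settle it for certain configurations.

\begin{quote}
\textbf{Question.} Let $\{C_1,\dots,C_n\}$ be curves of negative square, none of which is a $(-1)$-sphere, such that there exist classes $\alpha\in\mathcal P_J$ with $\alpha\cdot C_i<0$ for each $i$. Do some of these classes $\alpha$ admit symplectic forms?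
\end{quote}

The answer is yes for every surface and every configuration. Symplectic forms are always taken compatible with the complex orientation, and two of them are \emph{deformation equivalent} if they are joined by a path of symplectic forms, whose cohomology class may vary. All K\"ahler forms of $J$ are deformation equivalent, since they form a convex set.

\begin{theorem}\label{thm:main}
Let $C_1,\dots,C_n$ be distinct curves of negative square, none a $(-1)$-sphere, such that some class in $\mathcal P_J$ is negative on every $C_i$. Then some class $\alpha\in\mathcal P_J$ with $\alpha\cdot C_i<0$ for all $i$ is represented by a symplectic form, deformation equivalent to $\omega_0$.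
\end{theorem}

Symplectic classes form an open set. To cross all the walls $C_i^\perp$ it is therefore enough to find one symplectic class on their intersection, and this is what we do. The method decides the matter for every class of $\mathcal P_J$ that is nonnegative on all curves. These are the points of $\mathcal P_J$ in the closure of the K\"ahler cone: if $\alpha_0$ is such a class, then $\alpha_0+\varepsilon[\omega_0]$ is K\"ahler for $\varepsilon>0$ by Theorem~\ref{thm:BL}.

\begin{theorem}\label{thm:sharp}
Let $\alpha_0\in\mathcal P_J$ be nonnegative on every curve, and let $\mathcal N$ be the (finite) set of curves $C$ with $\alpha_0\cdot C=0$. The following are equivalent: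
\begin{enumerate}
\item[(1)] $\mathcal N$ contains no $(-1)$-sphere;
\item[(2)] $\alpha_0$ is represented by a symplectic form deformation equivalent to $\omega_0$;
\item[(3)] all classes in a neighborhood of $\alpha_0$ in $H^2(M;\mathbb R)$ are so represented.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:converse}
Let $C_1,\dots,C_n$ be distinct curves of negative square such that some class in $\mathcal P_J$ is negative on all of them. Some such class is represented by a symplectic form deformation equivalent to $\omega_0$ if and only if no $C_i$ is a $(-1)$-sphere. If none is, every pattern of signs of $(\alpha\cdot C_i)_i$ is realized by such symplectic classes $\alpha\in\mathcal P_J$.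
\end{corollary}

A dimension count suggests this answer. Let $K=-c_1(M,J)$. For a curve $C$ of arithmetic genus $p_a$, Riemann--Roch and adjunction give the Euler characteristic of the normal sheaf,
\[
\chi(\mathcal O_C(C))=C^2+1-p_a=\tfrac12(C^2-K\cdot C).
\]
If $C^2<0$, this number is negative unless $C^2=-1$ and $p_a=0$, when it is zero. One expects a $(-1)$-sphere to survive every deformation of the structure and every other curve of negative square to disappear under a suitable one, taking its wall with it. The difficulty is that the absence of curves for some \emph{almost} complex structure does not by itself produce a symplectic form in a prescribed class. We therefore deform $J$ through structures that stay integrable near the curves, where Grauert's theory of exceptional sets supplies plurisubharmonic potentials, and use the openness of the taming condition farther away.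

Section~\ref{sec:example} carries out the whole argument on a Hirzebruch surface and lists what changes in general. After the background in Section~\ref{sec:background}, Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about one class on the walls, which is proved in Sections~\ref{sec:models} and~\ref{sec:removal}. Section~\ref{sec:spheres} proves Theorem~\ref{thm:sharp} and Corollary~\ref{cor:converse}.

\section{The negative section of a Hirzebruch surface}\label{sec:example}

Fix $k\ge1$. For $t\in\mathbb R$ let $X_t$ be the surface glued from two copies of $\mathbb C^2$, with coordinates $(z,w)$ and $(z',w')$, by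
\[
z'=1/z,\qquad w'=z^kw-tz^{k-1}.
\]
It fibers over $\mathbb P^1$ with fiber $\mathbb C$. Adding a point at infinity to each fiber gives a compact surface $M_t=X_t\cup C_\infty$, the projectivization of the rank-two bundle with transition matrix $\bigl(\begin{smallmatrix}z^k&-tz^{k-1}\\0&1\end{smallmatrix}\bigr)$; it is K\"ahler, and $H^2(M_t;\mathbb R)=H^{1,1}$ is spanned by $C_\infty$ and a fiber $F$.

For $t=0$ the surface $X_0$ is a line bundle of degree $-k$ (the section $w=1$ has a pole of order $k$ at $z'=0$), and $M=M_0$ is a Hirzebruch surface. Its zero section $C$ has $C^2=-k$, $C\cdot F=1$, $F^2=0$. For $\alpha=aC+bF$ we have $\alpha^2=a(2b-ka)$, $\alpha\cdot F=a$ and $\alpha\cdot C=b-ka$. A curve other than $C$ has $a\ge0$ and $b\ge ka$, hence nonnegative square. So the positive cone is $\{a>0,\ 2b>ka\}$, the K\"ahler cone is $\{a>0,\ b>ka\}$, and the question asks for symplectic classes with $ka/2<b<ka$. The wall $b=ka$ is spanned by $\alpha_0=[C]+k[F]=[C_\infty]$, the last equality because $C_\infty\cdot F=1$ and $C_\infty\cdot C=0$.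

\emph{A holomorphic $2$-form and its period.} On $X_t$ we have $dz'\wedge dw'=-z^{k-2}dz\wedge dw$, so
\[
\Theta=dz\wedge dw=-(z')^{k-2}\,dz'\wedge dw'
\]
is a holomorphic $2$-form on $X_t$ exactly when $k\ge2$. Assume this. Let $\varrho$ be a smooth function of $|z|$ with $\varrho=1$ for $|z|\le\frac43$ and $\varrho=0$ for $|z|\ge\frac53$. Then $w=t(1-\varrho)/z$, that is $w'=-t\varrho z^{k-1}$, is a smooth section $\Sigma_t$ of $X_t$; it generates $H_2(X_t;\mathbb Z)=\mathbb Z$, and
\[
\int_{\Sigma_t}\Theta=t\int_{\mathbb C}dz\wedge d\Bigl(\frac{1-\varrho}{z}\Bigr)=-t\int_{\mathbb C}d\Bigl((1-\varrho)\frac{dz}{z}\Bigr)=-2\pi i\,t .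
\]
A compact curve $\Gamma\subset X_t$ is not contained in a fiber, so $[\Gamma]=d[\Sigma_t]$ with $d\ge1$ the degree of $\Gamma\to\mathbb P^1$. A $(2,0)$-form pulls back to zero on a curve, so $0=\int_\Gamma\Theta=-2\pi i\,td$. Hence \emph{$X_t$ contains no compact curve for $t\ne0$.}

\emph{The wall class becomes K\"ahler.} For $t\neq0$ every curve of $M_t$ other than $C_\infty$ meets $C_\infty$, and $C_\infty^2=k>0$. By Theorem~\ref{thm:BL} the class $[C_\infty]$ is K\"ahler on $M_t$. The fiberwise translation $(z,w)\mapsto(z,w-t(1-\varrho)/z)$ is a diffeomorphism $M_t\to M$ that preserves $C_\infty$. It transports the complex structure of $M_t$ to a structure $I_t$ on $M$, which equals $J$ except over the annulus $\frac43\le|z|\le\frac53$, has holomorphic coordinates $z$ and $w-t\varrho/z$ over $1<|z|<2$, and tends to $J$ as $t\to0$. Let $\Omega$ be an $I_t$-K\"ahler form in the class $\alpha_0$. For small $t$ both $\omega_0$ and $\Omega$ are positive on $I_t$-complex lines, so the segment between them consists of symplectic forms. All classes near $\alpha_0$, among them classes with $b<ka$, are now symplectic and deformation equivalent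 to $\omega_0$.

\emph{The case $k=1$.} The form $\Theta$ has a pole, and the gluing $w'+t=zw$ shows that $X_t\cong X_0$: the $(-1)$-sphere persists as the section $w=0$, $w'=-t$.

In general we use the same regluing $w\mapsto w-t/z$ over a small disk in one curve, and the same period argument. Three things change.
\begin{enumerate}
\item The regluing makes sense only near the curves. On the rest of $M$ we have only an almost complex structure, so Theorem~\ref{thm:BL} is not available, and the symplectic form has to be built by hand. This leads to the \emph{models} of Section~\ref{sec:models}.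
\item A holomorphic $2$-form that does not vanish along the curve must be found (Lemma~\ref{lem:twoform}). It is defined only near that one curve.
\item For that reason the period argument excludes only one homology class, and we cannot rule out that new curves appear in others. We control their classes by Gromov compactness, and we need a quantity that decreases at each step.
\end{enumerate}

\section{Background}\label{sec:background}

\subsection{Taming forms and plurisubharmonic functions}

A $2$-form $\Omega$ \emph{tames} an almost complex structure $I$ if $\Omega(\xi,I\xi)>0$ for all tangent vectors $\xi\ne0$. We use three elementary facts. The forms taming a given $I$ are nondegenerate and form a convex set, so two closed forms taming the same $I$ are deformation equivalent symplectic forms. On a compact set, taming is an open condition on the pair $(\Omega,I)$ in the $C^0$ topology. The structures tamed by a given symplectic form $\omega$ form a path-connected space, so they all induce the orientation of $\omega$ and have the same first Chern class.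

Put $d^c_I\varphi=-\frac1{4\pi}\,d\varphi\circ I$. For a smooth function $f$ of one variable,
\begin{equation}\label{eq:chain}
dd^c_If(\varphi)=f'(\varphi)\,dd^c_I\varphi+f''(\varphi)\,d\varphi\wedge d^c_I\varphi,\qquad
(d\varphi\wedge d^c_I\varphi)(\xi,I\xi)=\tfrac1{4\pi}\bigl(d\varphi(\xi)^2+d\varphi(I\xi)^2\bigr).
\end{equation}
If $I$ is integrable, then $dd^c_I=\frac i{2\pi}\partial\bar\partial$, and a smooth function $\varphi$ is \emph{strictly plurisubharmonic} (strictly $I$-psh) if $dd^c_I\varphi$ tames $I$. For a real $(1,1)$-form $\rho$ we write $\rho>0$ if $\rho$ tames $I$, and $\rho\ge0$ if $\rho(\xi,I\xi)\geq0$ for all $\xi$. We drop the subscript $I$ when it is understood.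

To pass from one psh function to another we use a smooth version of the maximum. For $\eta>0$ let $m_\eta$ be the convolution of $|s|/2$ with an even bump function of integral one supported in $(-\eta,\eta)$. It is smooth and convex, $m_\eta(s)=|s|/2$ for $|s|\ge\eta$, and $|m_\eta'|\le\frac12$. The \emph{regularized maximum}
\[
\operatorname{rmax}_\eta(u,v)=\tfrac12(u+v)+m_\eta(u-v)
\]
equals $\max(u,v)$ where $|u-v|\ge\eta$, and for a real $(1,1)$-form $\rho$ formula \eqref{eq:chain} gives
\begin{multline*}
\rho+dd^c\operatorname{rmax}_\eta(u,v)=(\tfrac12+m_\eta')(\rho+dd^cu)+(\tfrac12-m'_\eta)(\rho+dd^cv)\\+m''_\eta\,d(u-v)\wedge d^c(u-v).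
\end{multline*}
So the left side is positive if $\rho+dd^cu$ and $\rho+dd^cv$ are.

\begin{lemma}[Maximum principle]\label{lem:max}
Let $\Gamma$ be a curve in a complex surface $X$ and $G\colon X\to[-\infty,\infty)$ a continuous function. If $G$ is finite, smooth and strictly psh near $x\in\Gamma$, then $G|_\Gamma$ does not attain its maximum at $x$.
\end{lemma}

\begin{proof}
Let $\nu\colon\tilde\Gamma\to\Gamma$ be the normalization and $\nu(\tilde x)=x$. Near $\tilde x$ we have $dd^c(G\circ\nu)=\nu^*dd^cG\ge0$, with strict inequality where $\nu$ is an immersion, that is, off a finite set. A subharmonic function with a local maximum at $\tilde x$ is constant near $\tilde x$, which contradicts the strict inequality.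
\end{proof}

\subsection{Curves in complex surfaces}

Let $\Gamma$ be a curve, possibly singular, in a complex surface $X$, possibly noncompact, with canonical bundle $K_X$. Integrals over $\Gamma$ are taken on the normalization. Distinct curves intersect nonnegatively, and positively if they meet. The arithmetic genus is $p_a(\Gamma)=h^1(\mathcal O_\Gamma)$; it is at least the genus of the normalization, and it vanishes only if $\Gamma$ is smooth and rational. For a line bundle $L$ on $X$ we write $\mathcal O_\Gamma(L)$ for its restriction. Riemann--Roch reads $\chi(\mathcal O_\Gamma(L))=L\cdot\Gamma+1-p_a$; the dualizing sheaf of $\Gamma$ is $\mathcal O_\Gamma(K_X+\Gamma)$, so that $H^1(\mathcal O_\Gamma(L))$ is dual to $H^0(\mathcal O_\Gamma(K_X+\Gamma-L))$; and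
\begin{equation}\label{eq:adj}
\Gamma^2+K_X\cdot\Gamma=2p_a(\Gamma)-2\ge-2 .
\end{equation}
A line bundle of negative degree on $\Gamma$ has no nonzero section, as one sees by pulling back to the normalization.

\begin{lemma}\label{lem:K}
If $\Gamma^2<0$ and $\Gamma$ is not a $(-1)$-sphere, then $K_X\cdot\Gamma\ge0$.
\end{lemma}

\begin{proof}
If $p_a\ge1$, then $K_X\cdot\Gamma=2p_a-2-\Gamma^2\ge1$. If $p_a=0$, then $\Gamma$ is smooth and rational, so $\Gamma^2\le-2$ and $K_X\cdot\Gamma=-2-\Gamma^2\ge0$.
\end{proof}

Finally, let $s$ be the canonical section of $\mathcal O(\Gamma)$, $h$ a Hermitian metric on this bundle, and $\gamma$ its Chern form. Then $\gamma$ is a closed real $(1,1)$-form, $dd^c\log|s|_h^2=-\gamma$ off $\Gamma$, and on a compact surface $[\gamma]=[\Gamma]$.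

\subsection{Standard results}

We use the following results without proof. An \emph{exhaustion function} is a function whose sublevel sets are compact. On a Stein space, coherent sheaves have no higher cohomology.
\begin{enumerate}
\item[(S1)] (Grauert, $1$-convex manifolds.) If a complex manifold has a smooth exhaustion function that is strictly psh outside a compact set, then it is holomorphically convex. It has a maximal compact analytic subset with all components of positive dimension, and a proper holomorphic map onto a normal Stein space that contracts this set to finitely many points and is biholomorphic elsewhere.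
\item[(S2)] (Grauert's criterion.) A curve $\Gamma$ of negative square in a complex surface has arbitrarily small neighborhoods $V$ with a proper holomorphic map $\pi\colon V\to Y$ onto a normal Stein space that contracts $\Gamma$ to a point $y$ and is biholomorphic elsewhere.
\item[(S3)] (Grauert's coherence and comparison theorems \cite[Ch.~VI]{BS}.) For $\pi$ as in (S2) and $\mathcal F$ coherent on $V$, the sheaves $\pi_*\mathcal F$ and $R^1\pi_*\mathcal F$ are coherent, and the $\mathfrak m_y$-adic completion of $(R^1\pi_*\mathcal F)_y$ is $\varprojlim_lH^1(V,\mathcal F/\mathfrak m_y^l\mathcal F)$.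
\item[(S4)] (Narasimhan.) A Stein space of bounded embedding dimension embeds properly in some $\mathbb C^d$.
\item[(S5)] (Gromov compactness; see for example Hummel's book.) Let $\omega$ be a symplectic form on a compact manifold $M$, let $I_k\to I$ in $C^\infty$ with $I$ tamed by $\omega$, and let $u_k\colon\Sigma_k\to M$ be $I_k$-holomorphic maps from closed connected Riemann surfaces of bounded genus, with bounded $\omega$-area. After passing to a subsequence there is an $I$-holomorphic map $u$ from a connected nodal Riemann surface $\Sigma$ such that $u_{k*}[\Sigma_k]=u_*[\Sigma]$ for large $k$ and $u_k(\Sigma_k)\to u(\Sigma)$ in the Hausdorff distance.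
\item[(S6)] (\L ojasiewicz triangulation.) A compact analytic set $Z$ has arbitrarily small open neighborhoods $T$ such that the inclusion $Z\subset T$ is a homotopy equivalence; we write $T\simeq Z$. If $Z$ is a union of curves $\Gamma_a$, then $H_2(Z;\mathbb Z)=\bigoplus_a\mathbb Z[\Gamma_a]$.
\item[(S7)] (McDuff--Salamon.) Genus-zero Gromov--Witten invariants of a closed symplectic $4$-manifold are invariant under deformation of the symplectic form.
\end{enumerate}
Fact (S7) enters only in Lemma~\ref{lem:GW}. Theorem~\ref{thm:BL} is not needed for Theorem~\ref{thm:main}.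

\section{Negative definite configurations and the class on the walls}\label{sec:reduction}

The hypothesis of the question is a condition on the intersection matrix.

\begin{lemma}\label{lem:negdef}
Let $\alpha\in\mathcal P_J$ and let $\Gamma_1,\dots,\Gamma_m$ be distinct curves with $\alpha\cdot\Gamma_i\le0$. Then the matrix $A=(\Gamma_i\cdot\Gamma_j)$ is negative definite. Hence the classes $[\Gamma_i]$ are linearly independent and $m\le h^{1,1}-1$.
\end{lemma}

\begin{proof}
Let $v\in\mathbb R^m\setminus0$ have nonnegative entries and put $D=\sum v_i\Gamma_i$. Then $D\cdot[\omega_0]>0$ and $\alpha\cdot D\le0$, so $D^2<0$ by \eqref{eq:lightcone}. For arbitrary $v\ne0$ let $|v|$ be the vector of absolute values. The off-diagonal entries of $A$ are nonnegative, so $v^TAv\le|v|^TA|v|<0$.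
\end{proof}

\begin{lemma}\label{lem:positive}
Let $C_1,\dots,C_n$ be distinct curves with $A=(C_i\cdot C_j)$ negative definite, and let $Ax=-k$ with all $k_i>0$. Then all $x_i>0$.
\end{lemma}

\begin{proof}
Write $X=\sum x_iC_i=X^+-X^-$, where $X^\pm=\sum x_i^\pm C_i$ have nonnegative coefficients and no common component. Then $X^-\cdot X=-\sum x_i^-k_i\le0$, while $X^-\cdot X=X^-\cdot X^+-(X^-)^2\ge-(X^-)^2\ge0$. So $(X^-)^2=0$ and $X^-=0$. If $x_i=0$, then $X\cdot C_i\ge0>-k_i$, a contradiction.
\end{proof}

\noindent\textbf{Setting for Sections~\ref{sec:reduction}--\ref{sec:removal}.} Let $\omega$ be a K\"ahler form on $(M,J)$ and $\kappa=[\omega]$. Let $C_1,\dots,C_n$ ($n\ge1$) be distinct curves, none a $(-1)$-sphere, with $A=(C_i\cdot C_j)$ negative definite, and let $C=\bigcup C_i$. Let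
\[
\alpha_0=\kappa+\sum_jx_j[C_j],\qquad\alpha_0\cdot C_i=0\ \text{ for all }i,
\]
be the orthogonal projection of $\kappa$ to $\bigcap_i C_i^\perp$. Since $\sum_jx_jC_j\cdot C_i=-\kappa\cdot C_i<0$, Lemma~\ref{lem:positive} gives $x_j>0$ for all $j$.

\begin{proposition}\label{prop:wall}
There are a symplectic form $\Omega_\infty$ on $M$ with $[\Omega_\infty]=\alpha_0$ and an almost complex structure $I_\infty$ tamed by both $\Omega_\infty$ and $\omega$.
\end{proposition}

\begin{corollary}\label{cor:open}
Every class in some neighborhood of $\alpha_0$ in $H^2(M;\mathbb R)$ is represented by a symplectic form deformation equivalent to $\omega$.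
\end{corollary}

\begin{proof}
Fix closed $2$-forms representing a basis of $H^2(M;\mathbb R)$. The sum of $\Omega_\infty$ and a small linear combination of them still tames $I_\infty$, and so does $\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:negdef} the matrix $A$ is negative definite, so we are in the setting above with $\omega=\omega_0$. The class $\alpha_0$ lies in $H^{1,1}_J$, and
\[
\alpha_0^2=\alpha_0\cdot\kappa=\kappa^2+\sum x_j\,\kappa\cdot C_j>0,
\]
so $\alpha_0\in\mathcal P_J$. For $r\in\mathbb R^n$ and $\eta>0$ put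
\begin{equation}\label{eq:alphar}
\alpha_{r,\eta}=\alpha_0+\eta\sum_j(A^{-1}r)_j[C_j]\in H^{1,1}_J,\qquad\alpha_{r,\eta}\cdot C_i=\eta\,r_i .
\end{equation}
For small $\eta$ this class lies in $\mathcal P_J$ and in the neighborhood of Corollary~\ref{cor:open}. Take $r=-(1,\dots,1)$.
\end{proof}

The proof also shows that, conversely, negative definiteness of $A$ implies that some class in $\mathcal P_J$ is negative on all $C_i$.

\section{Taming forms on the complement of the curves}\label{sec:models}

A form in the class $\alpha_0$ cannot tame $J$, because it has zero integral over $C_i$. It can tame $J$ on $M\setminus C$. We look for a closed form on $M\setminus C$ that near $C$ has a potential $G$ tending to $-\infty$ at $C$. Truncating $G$ makes the form smooth on $M$ and gives it a cohomology class; the sublevel sets of $G$ are neighborhoods of $C$ to which compact curves are confined by the maximum principle; and the unbounded range of $G$ leaves room for cut-off constructions.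

\subsection{Models}

\begin{definition}\label{def:model}
A \emph{model} is a tuple $(I,Z,W,G,\Omega)$ such that:
\begin{enumerate}
\item[(M1)] $I$ is an almost complex structure on $M$, tamed by $\omega$ and integrable on the open set $W\subset M$;
\item[(M2)] $Z\subset W$ is empty or a finite union of $I$-holomorphic curves;
\item[(M3)] $G\colon W\setminus Z\to\mathbb R$ is smooth and strictly $I$-psh, $G\to-\infty$ at $Z$, and for some $c_*$ the set $\{G\le c\}\cup Z$ is compact for all $c<c_*$;
\item[(M4)] $\Omega$ is a closed $2$-form on $M\setminus Z$ that tames $I$, and $\Omega=dd^c_IG$ on $W\setminus Z$.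
\end{enumerate}
\end{definition}

We extend $G$ by $-\infty$ to a continuous function $W\to[-\infty,\infty)$ and put $N_c=Z\cup\{G<c\}$. The compact sets $\{G\le c\}\cup Z$ decrease to $Z$ as $c\to-\infty$, so for $Z\neq\emptyset$ the open sets $N_c$ form a neighborhood basis of $Z$. By Lemma~\ref{lem:max}, every $I$-holomorphic curve in $W$ lies in $Z$. Adding a constant to $G$ gives again a model.

A \emph{truncation} is a smooth function $\tau\colon\mathbb R\to\mathbb R$ that is constant near $-\infty$ and satisfies $\tau(s)=s$ for $s\ge c$, for some $c<c_*$. Then $\tau(G)$ is smooth on $W$. Let $\Omega^\tau$ be $dd^c_I\tau(G)$ on $W$ and $\Omega$ elsewhere. Since $\Omega^\tau=\Omega$ off the compact set $\{G\le c\}\cup Z\subset W$, it is a smooth closed form on $M$. Two truncations give forms that differ by $dd^c_I$ of a compactly supported function on $W$, so $[\Omega^\tau]\in H^2(M;\mathbb R)$ does not depend on $\tau$. We call it the \emph{class} of the model. If $Z=\emptyset$, then $\tau(G)-G$ is itself smooth with compact support, so the class is $[\Omega]$, and $\Omega$ is a symplectic form on $M$ taming $I$. Thus Proposition~\ref{prop:wall}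 follows once we find a model of class $\alpha_0$ with $Z=\emptyset$. In this section we construct one with $I=J$ and $Z=C$.

\subsection{A potential with logarithmic poles along $C$}

Let $s_j$ be the canonical section of $\mathcal O(C_j)$, $h_j$ a Hermitian metric on this bundle over $M$, and $\gamma_j$ its Chern form. The natural candidate for $G$ is $\sum x_j\log|s_j|^2$. It tends to $-\infty$ at $C$ because all $x_j$ are positive, and its $dd^c$ off $C$ is the smooth form $\rho=-\sum x_j\gamma_j$, with
\[
\int_{C_i}\rho=-\sum_jx_jC_j\cdot C_i=\kappa\cdot C_i>0 .
\]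
So $\rho$ is positive along $C$ only on average. We correct it by a smooth function.

\begin{lemma}\label{lem:potential}
There are an open set $U\simeq C$ and a smooth function $v$ on $U$ such that $\omega_1=\rho+dd^cv$ is a K\"ahler form on $U$. Consequently $G=\sum x_j\log|s_j|^2+v$ satisfies $dd^cG=\omega_1$ on $U\setminus C$ and $G\to-\infty$ at $C$, and $\int_{C_i}\omega_1=\kappa\cdot C_i$.
\end{lemma}

\begin{proof}
It suffices to find a smooth $v$ near $C$ with $\rho+dd^cv>0$ at each point of $C$: positivity then holds near $C$, we choose $U$ by (S6), and the last statement follows from Stokes' theorem. We first obtain positivity along $C$, then extend, and then correct in the normal direction. The singular set $S$ of $C$ needs care, because a smooth function on the normalization need not extend smoothly to $M$; near $S$ we therefore switch to a function that is already defined on $M$.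

\emph{A function on $C$.} Let $\nu\colon\tilde C\to C$ be the normalization. On each component $\nu^*\rho$ has positive integral, so it differs from an area form of the same integral by a $dd^c$-exact form: there is a smooth $u$ on $\tilde C$ with $\nu^*\rho+dd^cu>0$. For $q\in S$ choose disjoint coordinate unit balls $B_q$ with coordinate $\zeta\in\mathbb C^2$ centered at $q$ and defined on a slightly larger ball, with $B_q\cap S=\{q\}$. Write $\rho=dd^ca_q$ on $B_q$ and put $e_q=|\zeta|^2-a_q$, so that $\rho+dd^ce_q=dd^c|\zeta|^2>0$. Let $\theta_q$ be a cut-off function supported in $B_q$ and equal to $1$ for $|\zeta|\le\frac12$, and on $C\setminus S=\tilde C\setminus\nu^{-1}(S)$ put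
\[
u_\varepsilon=u+\varepsilon\sum_q\theta_q\log|\zeta|^2 .
\]
For $0<|\zeta|<\frac12$ the added term is subharmonic on $C$, and on the compact set $C\cap\{\frac12\le|\zeta|\le1\}$ it is $\varepsilon$ times a fixed smooth function. So $\rho|_{C\setminus S}+dd^cu_\varepsilon>0$ for small $\varepsilon>0$, which we fix. Choose constants $m_q$ with $e_q-m_q<u_\varepsilon-1$ on $C\cap\{\frac14\le|\zeta|\le\frac12\}$. Let $\varphi=\operatorname{rmax}_1(u_\varepsilon,e_q-m_q)$ on $C\cap\{0<|\zeta|\le\frac12\}$ and $\varphi=u_\varepsilon$ elsewhere on $C\setminus S$. The two definitions agree for $\frac14\le|\zeta|\le\frac12$, so $\varphi$ is smooth and $\rho|_{C\setminus S}+dd^c\varphi>0$. Since $u_\varepsilon\to-\infty$ at $q$, there is $r_0\in(0,\frac14)$ with $\varphi=e_q-m_q$ on $C\cap\{0<|\zeta|<r_0\}$ for all $q$.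

\emph{Extension.} The set $C\setminus\bigcup_q\{|\zeta|\le r_0/2\}$ is a closed submanifold of $M\setminus\bigcup_q\{|\zeta|\le r_0/2\}$; let $\varphi'$ be a smooth extension of $\varphi$ to a neighborhood $O$ of it. Let $\theta$ be a cut-off function equal to $1$ for $|\zeta|\le\frac23r_0$ and to $0$ for $|\zeta|\ge\frac56r_0$ and outside the balls. Then $\hat\varphi=\theta(e_q-m_q)+(1-\theta)\varphi'$ is smooth on the neighborhood $O\cup\bigcup_q\{|\zeta|<\frac23r_0\}$ of $C$. It equals $e_q-m_q$ for $|\zeta|<\frac23r_0$, and it restricts to $\varphi$ on $C\setminus S$, because $\varphi=e_q-m_q$ wherever $\theta\ne0$.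

\emph{Normal correction.} Let $\delta=\prod_j|s_j|^2$. Locally $\delta=H|g|^2$ with $H>0$ smooth and $g$ a reduced equation of $C$. At points of $C$ both $|g|^2$ and $d|g|^2$ vanish, so $dd^c\delta=H\frac i{2\pi}dg\wedge d\bar g\ge0$, and at smooth points of $C$, where $dg\neq0$, we have $dd^c\delta(\xi,J\xi)>0$ unless $\xi\in TC$. Put $\rho_1=\rho+dd^c\hat\varphi$. On $C\cap\{|\zeta|<r_0/2\}$ we have $\rho_1>0$. Over the rest of $C$, a compact set of smooth points, the unit vectors $\xi\in TM$ with $\rho_1(\xi,J\xi)\le0$ form a compact set disjoint from $TC$, on which $dd^c\delta(\xi,J\xi)$ has a positive lower bound. So $v=\hat\varphi+\Lambda\delta$ works for $\Lambda\gg0$.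
\end{proof}

\subsection{The initial model}

We now glue $\omega_1$ near $C$ to $\omega$ far from $C$. The two forms have the same periods, so they differ by $d\lambda$ on $U$, but a cut-off $\chi(G)$ creates the error term $\chi'\,dG\wedge\lambda$, and $dG$ is unbounded. We absorb the error in the positive term $f''\,dG\wedge d^cG$ of $dd^cf(G)$ for a convex $f$ with $f''\ge b\,\chi'^2$. The price is the negative term $f'\omega_1$, of size $\int f''$. Since $G$ takes arbitrarily negative values, $\chi$ can be stretched over a long interval, which makes $\int\chi'^2$ as small as we like.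

\begin{lemma}\label{lem:initial}
There is a model of class $\alpha_0$ with $I=J$ and $Z=C$.
\end{lemma}

\begin{proof}
Let $U,v,G,\omega_1$ be as in Lemma~\ref{lem:potential}. Since $\omega-\omega_1$ has zero integral over the generators $C_i$ of $H_2(U;\mathbb Z)$, we have $\omega-\omega_1=d\lambda$ on $U$ for a smooth $1$-form $\lambda$. Replace $U$ by a relatively compact neighborhood of $C$ in it and choose $c_0$ less than the minimum of $G$ on the new boundary. Then $\{G\le c_0\}\cup C$ is a compact subset of $U$. On it there are constants $a\ge1$ and $B>0$ with $a^{-1}\omega\le\omega_1\le a\omega$ and $|\lambda(\xi)|\le B$ whenever $\omega(\xi,J\xi)=1$. Put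
\[
\delta=\frac1{4a^2},\qquad b=8\pi aB^2,\qquad\ell>\frac{2b}\delta,\qquad c_1=c_0-1-\ell .
\]
Choose a smooth $\chi\colon\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,c_1]$, $\chi=1$ on $[c_0-1,\infty)$ and $0\le\chi'\le2/\ell$. Then $b\int\chi'^2\le2b/\ell<\delta$. Let $f$ be the function that vanishes on $[c_0-\frac12,\infty)$ and whose second derivative is $b\chi'^2$ plus a nonnegative bump supported in $(c_0-1,c_0-\frac12)$, chosen so that $\int f''=\delta$. Then $f''\ge b\chi'^2$ and $-\delta\le f'\le0$, and $f(s)=-\delta s+c_2$ on $(-\infty,c_1]$ for a constant $c_2$. On $\{G<c_0\}\setminus C$ put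
\[
\Omega_1=\omega_1+d(\chi(G)\lambda)+dd^cf(G)=(1-\chi)\omega_1+\chi\omega+\chi'\,dG\wedge\lambda+f'\omega_1+f''\,dG\wedge d^cG .
\]
It equals $\omega$ where $G>c_0-\frac12$, and we extend it by $\omega$ to a closed form on $M\setminus C$.

Let $\omega(\xi,J\xi)=1$ and $q=dG(\xi)^2+dG(J\xi)^2$. By the Cauchy--Schwarz inequality, the inequality of the means and \eqref{eq:chain},
\[
|\chi'\,(dG\wedge\lambda)(\xi,J\xi)|\le\sqrt2\,\chi'B\sqrt q\le\frac b{4\pi}\chi'^2q+\frac{2\pi B^2}b\le f''\,(dG\wedge d^cG)(\xi,J\xi)+\frac1{4a}.
\]
Hence $\Omega_1(\xi,J\xi)\ge\frac1a-\delta a-\frac1{4a}=\frac1{2a}>0$, and $\Omega_1$ tames $J$ on $M\setminus C$. Let $W=C\cup\{G<c_1\}$. On $W\setminus C$ we have $\chi=f''=0$ and $f'=-\delta$, so $\Omega_1=dd^c(1-\delta)G$. Thus $(J,C,W,(1-\delta)G,\Omega_1)$ is a model, with $c_*=(1-\delta)c_1$.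

To compute the class, let $\tau$ be a truncation with $\tau(s)=s$ for $s\ge c$, where $c<c_*$. Define $g$ on $M\setminus C$ by $g=\tau((1-\delta)G)-G+c_2$ on $W\setminus C$, by $g=f(G)$ on $\{c/(1-\delta)<G<c_0\}$, and by $g=0$ elsewhere; on the overlap both of the first two expressions equal $-\delta G+c_2$. The $1$-form $(\chi(G)-1)\lambda$ equals $-\lambda$ on $W$ and extends by zero to a smooth form on $M$. Since $\omega_1=\omega-d\lambda$,
\[
\Omega_1^\tau=\omega+d\bigl((\chi(G)-1)\lambda\bigr)+dd^cg\quad\text{on }M\setminus C .
\]
Near $C$ we have $g=-G+\text{const}$, so $\tilde g=g+\sum x_j\log|s_j|^2$ equals $-v+\text{const}$ there and is smooth on $M$. As $dd^cg=dd^c\tilde g+\sum x_j\gamma_j$, the smooth forms $\Omega_1^\tau$ and $\omega+\sum x_j\gamma_j+d((\chi(G)-1)\lambda+d^c\tilde g)$ agree on $M\setminus C$, hence on $M$. So the class is $\kappa+\sum x_j[C_j]=\alpha_0$.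
\end{proof}

\section{Removing a curve}\label{sec:removal}

\subsection{The inductive step}

We shall deform $I$ in a small box that meets only one component of $Z$. The other components survive and new curves may appear, so the number of curves is not a useful measure of progress. We count homology classes instead. Let
\[
\mathcal L=\bigoplus\mathbb Z[C_i]\supset\mathcal L^+=\bigoplus\mathbb Z_{\ge0}[C_i],\qquad
\mathcal S=\{D\in\mathcal L\setminus0:\ D^2+K\cdot D\ge-2\},
\]
all inside $H^2(M;\mathbb R)$. The set $\mathcal S$ is \emph{finite}: for a norm on $\mathcal L\otimes\mathbb R$ we have $D^2+K\cdot D\le-\varepsilon\|D\|^2+c\|D\|$ with $\varepsilon>0$, by negative definiteness, so $\|D\|$ is bounded on $\mathcal S$. A model is \emph{admissible} if its class is $\alpha_0$ and the components of $Z$ have classes in $\mathcal L^+$. Let $\mathcal M(Z)\subset\mathcal L^+$ be the monoid, containing $0$, generated by these classes.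

\begin{lemma}\label{lem:admissible}
Let $\Gamma_1,\dots,\Gamma_m$ be the components of $Z$ in an admissible model. Then $[\Gamma_a]\in\mathcal S$, $\Gamma_a^2<0$ and $K\cdot\Gamma_a\ge0$, where $K\cdot\Gamma_a$ is also the degree on $\Gamma_a$ of the canonical bundle of $(W,I)$. The classes $[\Gamma_a]$ are linearly independent.
\end{lemma}

\begin{proof}
Both $I$ and $J$ are tamed by $\omega$, so they have the same orientation and the same $c_1$. We have $[\Gamma_a]\ne0$ because $\int_{\Gamma_a}\omega>0$. So $\Gamma_a^2<0$, and $[\Gamma_a]\in\mathcal S$ by \eqref{eq:adj}. By Lemma~\ref{lem:K} each $K\cdot C_i\ge0$, so $K$ is nonnegative on $\mathcal L^+$. A linear relation can be written $\sum m_a[\Gamma_a]=\sum m'_b[\Gamma_b]=D$ with nonnegative coefficients and disjoint index sets. Then $D^2=\sum m_am_b'\,\Gamma_a\cdot\Gamma_b\ge0$, so $D=0$, and pairing with $\kappa$ shows that all coefficients vanish.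
\end{proof}

The inequality $K\cdot\Gamma_a\ge0$ is the only place where the exclusion of $(-1)$-spheres is used. It is the reason to track $\mathcal L^+$ rather than $\mathcal L$: a $(-1)$-sphere has $K$-degree $-1$, so no curve of an admissible model is a $(-1)$-sphere, at any stage of the induction.

\begin{proposition}\label{prop:removal}
Let $(I,Z,W,G,\Omega)$ be an admissible model and $\Gamma$ a component of $Z$. Then there is an admissible model $(I',Z',W',G',\Omega')$ with $\mathcal M(Z')\subset\mathcal M(Z)$ and $[\Gamma]\notin\mathcal M(Z')$.
\end{proposition}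

\begin{proof}[Proof of Proposition~\ref{prop:wall}]
The model of Lemma~\ref{lem:initial} is admissible. Apply Proposition~\ref{prop:removal} as long as $Z\ne\emptyset$. Each step strictly decreases the finite number $|\mathcal M(Z)\cap\mathcal S|$, because $[\Gamma]\in\mathcal M(Z)\cap\mathcal S$ is lost. After finitely many steps $Z=\emptyset$, and the last model gives $\Omega_\infty$ and $I_\infty$.
\end{proof}

The rest of this section proves Proposition~\ref{prop:removal}. Let $\Gamma=\Gamma_1,\Gamma_2,\dots,\Gamma_m$ be the components of $Z$.

\subsection{A holomorphic $2$-form near $\Gamma$}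

We need the analogue of the form $\Theta$ of Section~\ref{sec:example}. Riemann--Roch gives a section of the canonical bundle on $\Gamma$ itself, and a vanishing theorem extends it to a neighborhood.

\begin{lemma}\label{lem:twoform}
Let $\Gamma$ be a curve in a complex surface $X$ with $\Gamma^2<0$ and $K_X\cdot\Gamma\ge0$. Then there are a neighborhood $V$ of $\Gamma$ and a holomorphic $2$-form $\Theta$ on $V$ that does not vanish at all points of $\Gamma$.
\end{lemma}

\begin{proof}
Let $\pi\colon V\to Y$ and $y=\pi(\Gamma)$ be as in (S2), and let $\mathcal F=\mathcal O_V(K_X-\Gamma)$ be the sheaf of holomorphic $2$-forms vanishing at the points of $\Gamma$. By Riemann--Roch and \eqref{eq:adj},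
\[
h^0(\mathcal O_\Gamma(K_X))\ge K_X\cdot\Gamma+1-p_a=\tfrac12(K_X\cdot\Gamma-\Gamma^2)>0 .
\]
In view of the exact sequence $0\to\mathcal F\to\mathcal O_V(K_X)\to\mathcal O_\Gamma(K_X)\to0$ it suffices to prove $H^1(V,\mathcal F)=0$. We show this first on the infinitesimal neighborhoods of $\Gamma$ and then pass to $V$ by (S3).

For $l\ge1$ the space $H^1(\mathcal O_\Gamma(K_X-l\Gamma))$ is dual to $H^0(\mathcal O_\Gamma((l+1)\Gamma))$, which vanishes because the degree $(l+1)\Gamma^2$ is negative. From the exact sequences
\[
0\to\mathcal O_\Gamma(K_X-l\Gamma)\to\mathcal F/\mathcal F(-l\Gamma)\to\mathcal F/\mathcal F(-(l-1)\Gamma)\to0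
\]
we get $H^1(\mathcal F/\mathcal F(-l\Gamma))=0$ for all $l$ by induction. The ideal $\mathfrak m_y\mathcal O_V$ has zero set $\Gamma$, so by the Nullstellensatz and the compactness of $\Gamma$ there is $r$ with $\mathcal O_V(-r\Gamma)\subset\mathfrak m_y\mathcal O_V$, whence $\mathcal F(-rl\Gamma)\subset\mathfrak m_y^l\mathcal F$. The kernel of the surjection $\mathcal F/\mathcal F(-rl\Gamma)\to\mathcal F/\mathfrak m_y^l\mathcal F$ is a coherent sheaf on the one-dimensional complex space $(\Gamma,\mathcal O_V/\mathcal O_V(-rl\Gamma))$, so its $H^2$ vanishes. Therefore $H^1(\mathcal F/\mathfrak m_y^l\mathcal F)=0$ for all $l$.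

By (S3) the finitely generated module $E=(R^1\pi_*\mathcal F)_y$ has zero completion. Then $E/\mathfrak m_yE=0$, and $E=0$ by Nakayama's lemma. Away from $y$ the map $\pi$ is biholomorphic, so $R^1\pi_*\mathcal F=0$. In the Leray sequence $0\to H^1(Y,\pi_*\mathcal F)\to H^1(V,\mathcal F)\to H^0(Y,R^1\pi_*\mathcal F)$ the first term vanishes too, as $Y$ is Stein and $\pi_*\mathcal F$ is coherent.
\end{proof}

For a $(-1)$-sphere the conclusion fails, since $\mathcal O_\Gamma(K_X)$ has degree $-1$. By Lemma~\ref{lem:admissible} we may apply Lemma~\ref{lem:twoform} to $\Gamma\subset(W,I)$; we fix $V\subset W$ and $\Theta$.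

\subsection{The deformation}

All but finitely many points of $\Gamma$ are smooth points of $Z$ at which $\Theta\ne0$. Near such a point take coordinates $(z,w_1)$ with $Z=\{w_1=0\}$ and $\Theta=H\,dz\wedge dw_1$, $H\neq0$. The function $w=\int_0^{w_1}H(z,s)\,ds$ is a new coordinate with $\Theta=dz\wedge dw$. After shrinking and rescaling we have a closed coordinate box
\[
B=\{|z|\le2,\ |w|\le1\}\subset V,\qquad Z\cap B=\{w=0\}\subset\Gamma,\qquad\Theta=c\,dz\wedge dw,
\]
with a constant $c\neq0$. By (S6) fix $T\subset W$ with $T\simeq Z$. The sets $N_b$ form a neighborhood basis of $Z$, so after adding a large constant to $G$ we may assume that $c_*>5$, that $N_5\subset T$, and that $N_5$ is disjoint from the side $\{|z|\le2,\ |w|=1\}$ of the box. In particular $N_5\ne M$. Table~\ref{tab:levels} lists the roles of the levels $0,\dots,5$ of $G$.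

\begin{table}[ht]
\centering
\begin{tabular}{ll}
\hline
region & what happens there\\
\hline
$N_0$ & contains all compact $I_t$-curves of $N_4$; new potential $Q=\psi$\\
$0\le G\le1$ & $Q$ passes from $\psi$ to $G$\\
$1\le G\le2$ & $Q=G$ and $I'_t=I_t$; the new domain is $W'=N_2$\\
$2\le G\le3$ & $I'_t$ passes from $I_t$ to $I$, and $\Omega'$ from $dd^c_{I_t}G$ to $\Omega$\\
$3\le G<4$ & an exhaustion function of $(N_4,I_t)$ is strictly psh\\
$N_5$ & domain of the integrable structure $I_t$\\
\hline
\end{tabular}
\caption{The levels of the old potential $G$ in the proof of Proposition~\ref{prop:removal}.}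
\label{tab:levels}
\end{table}

Let $\varrho$ be the cut-off function of Section~\ref{sec:example}, equal to $1$ for $|z|\le\frac43$ and to $0$ for $|z|\ge\frac53$, and let
\[
R=N_5\cap\{1<|z|<2,\ |w|<1\},\qquad R_0=N_5\cap\{\tfrac43\le|z|\le\tfrac53,\ |w|\le1\}.
\]
The set $R$ is open; $R_0$ is closed in $N_5$, and $R_0\subset R$ because $N_5$ avoids $|w|=1$. For a smooth complex function $\mu$ on $R$ let $I[\mu]$ be the almost complex structure whose $(1,0)$-forms are spanned by $dz$ and $dw-\mu\,d\bar z$. These forms and their conjugates are always linearly independent, $I[\mu]$ depends smoothly on the value of $\mu$, and $I[0]=I$. Fix a smooth $\sigma\colon\mathbb R\to[0,1]$ with $\sigma=1$ on $(-\infty,2]$ and $\sigma=0$ on $[3,\infty)$. For $t>0$ define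
\[
I_t=I[\,t\varrho_{\bar z}/z\,],\qquad I'_t=I[\,t\sigma(G)\varrho_{\bar z}/z\,]\qquad\text{on }R .
\]
Since $\varrho_{\bar z}=0$ on $R\setminus R_0$, the structure $I_t$ extends by $I$ to $N_5$. It is integrable, with holomorphic coordinates $z$ and $w-t\varrho/z$ on $R$. The function $\sigma(G)\varrho_{\bar z}/z$ has support in the compact set $R_0\cap(\{G\le3\}\cup Z)$, so $I'_t$ extends by $I$ to $M$. We have $I'_t=I_t$ on $N_2$ and $I_t'=I$ off $N_3$. As $t\to0$, $I'_t\to I$ in $C^\infty(M)$ and $I_t\to I$ in $C^\infty$ on compact subsets of $N_5$.

On $V\cap N_5$ let $\Theta_t$ be $c\,dz\wedge d(w-t\varrho/z)$ on $R$ and $\Theta$ elsewhere. On $R$,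
\[
\Theta_t-\Theta=-ct\,dz\wedge d(\varrho/z)=ct\,d\varrho\wedge\frac{dz}z=ct\,d\Bigl(\varrho\,\frac{dz}z\Bigr),
\]
which vanishes off $R_0$. So $\Theta_t$ is smooth, closed, and of type $(2,0)$ for $I_t$. The form $\Theta$ pulls back to zero on the $I$-curve $\Gamma$, and $\Gamma\cap R$ is the annulus $\{1<|z|<2,\ w=0\}$. By Stokes' theorem,
\begin{equation}\label{eq:period}
\int_\Gamma\Theta_t=ct\int_{1<|z|<2}d\Bigl(\varrho\,\frac{dz}z\Bigr)=-ct\oint_{|z|=1}\frac{dz}z=-2\pi i\,ct\ne0 .
\end{equation}

For the final gluing we also need the $1$-form $\beta_t=d^c_IG+\sigma(G)\,(d^c_{I_t}G-d^c_IG)$ on $N_5\setminus Z$; as $t\to0$, $d\beta_t\to dd^c_IG=\Omega$ uniformly on compact sets. By the openness of taming on compact sets, all small $t>0$ satisfy: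
\begin{enumerate}
\item[(T1)] $\omega$ tames $I'_t$ on $M$;
\item[(T2)] $G$ is strictly $I_t$-psh near the compact shell $\{0\le G\le4\}\subset N_5\setminus Z$;
\item[(T3)] $d\beta_t$ tames $I'_t$ on the compact shell $\{2\le G\le3\}$.
\end{enumerate}

\subsection{The curves of the deformed structure}

By \eqref{eq:period} no $I_t$-curve inside $V\cap N_5$ is homologous there to $\Gamma$. But $\Theta_t$ is defined only near $\Gamma$, while an $I_t$-curve in the class $[\Gamma]$ could a priori lie anywhere near $Z$. Gromov compactness closes this gap, and it also shows that the classes of new curves have nonnegative coefficients.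

\begin{lemma}\label{lem:curves}
For all small $t>0$, every $I_t$-holomorphic curve $\Gamma'\subset N_4$ lies in $N_0$ and has class in $\mathcal M(Z)\setminus\{0,[\Gamma]\}$.
\end{lemma}

\begin{proof}
Let $t$ satisfy (T1) and (T2). By (T2) and Lemma~\ref{lem:max} the maximum of $G$ on $\Gamma'$ does not lie in $[0,4)$, so $\Gamma'\subset N_0$. Since $N_0\subset T\simeq Z$, we get $[\Gamma']\in\bigoplus\mathbb Z[\Gamma_a]\subset\mathcal L$. On $N_2$ we have $I_t=I'_t$, which is tamed by $\omega$; so $\int_{\Gamma'}\omega>0$, the canonical class of $(N_2,I_t)$ is the restriction of $K$, and $[\Gamma']\in\mathcal S$ by \eqref{eq:adj}.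

Suppose that the statement on classes fails. As $\mathcal S$ is finite, there are $t_k\to0$ and $I_{t_k}$-curves $\Gamma'_k\subset N_0$ with a constant class $D\ne0$ such that $D\notin\mathcal M(Z)$ or $D=[\Gamma]$. The normalizations of the $\Gamma'_k$ are $I'_{t_k}$-holomorphic maps to $M$ of area $\kappa\cdot D>0$ and genus at most $1+\frac12(D^2+K\cdot D)$. By (S5) a subsequence converges to an $I$-holomorphic map $u$ from a connected nodal curve, of class $D$, with image in the compact set $\{G\le0\}\cup Z\subset W$. Since $D\neq0$, the map $u$ is not constant. The image of a nonconstant component is an $I$-holomorphic curve in $W$, hence one of the $\Gamma_a$, covered with positive degree. So $D=\sum m_a[\Gamma_a]$ with integers $m_a\ge0$, and the image of $u$ is $\bigcup_{m_a>0}\Gamma_a$, because the domain is connected and constant components add nothing to the image.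

Thus $D\in\mathcal M(Z)$, and so $D=[\Gamma]$. By the independence of the $[\Gamma_a]$ we have $m_1=1$ and $m_a=0$ for $a\ne1$, so $\Gamma'_k\to\Gamma$ in the Hausdorff distance. Choose $V_0\subset V\cap N_4$ with $V_0\simeq\Gamma$ by (S6). For large $k$ we have $\Gamma'_k\subset V_0$ and $[\Gamma'_k]=l[\Gamma]$ in $H_2(V_0;\mathbb Z)=\mathbb Z[\Gamma]$; comparing classes in $M$ gives $l=1$. As $\Theta_{t_k}$ is closed on $V_0$ and of type $(2,0)$ for $I_{t_k}$, we obtain $0=\int_{\Gamma'_k}\Theta_{t_k}=\int_\Gamma\Theta_{t_k}$, which contradicts \eqref{eq:period}.
\end{proof}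

From now on $t>0$ is fixed, so small that (T1)--(T3) and Lemma~\ref{lem:curves} hold.

\subsection{A potential for the deformed structure}

The old potential is singular along $Z$ and is known to be $I_t$-psh only on the shell in (T2). This is enough to make $(N_4,I_t)$ a $1$-convex manifold, and then (S1) and (S4) produce a potential that is singular exactly along the new curves.

\begin{lemma}\label{lem:newpotential}
The surface $(N_4,I_t)$ contains only finitely many curves. Let $Z_t\subset N_0$ be their union, possibly empty. There is a smooth strictly $I_t$-psh function $Q$ on $N_4\setminus Z_t$ with $Q\to-\infty$ at $Z_t$ and $Q=G$ on $\{1\le G<4\}$.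
\end{lemma}

\begin{proof}
Let $h\colon(-\infty,4)\to\mathbb R$ be smooth, constant near $-\infty$, with $h(s)=-\log(4-s)$ for $s\ge3$. Then $h(G)$ is smooth on $N_4$, and it is an exhaustion function because $h(s)\to\infty$ as $s\to4$ and the sets $\{G\le b\}\cup Z$, $b<4$, are compact. On $\{3<G<4\}$ we have $h'>0$ and $h''>0$, so $h(G)$ is strictly $I_t$-psh there by (T2) and \eqref{eq:chain}. So (S1) applies. No connected component of $N_4$ is compact, since $M$ is connected and $N_4\ne M$. Hence the maximal compact analytic subset has pure dimension one: it is a finite union of curves, and it contains every curve of $(N_4,I_t)$. This is $Z_t$, and $Z_t\subset N_0$ by Lemma~\ref{lem:curves}.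

The Stein space in (S1) has finitely many singular points, so its embedding dimension is bounded and (S4) applies. Composing the contraction with the embedding gives a holomorphic map $\Phi\colon N_4\to\mathbb C^d$ that is an injective immersion off $Z_t$, with $\Phi(Z_t)=\{y_1,\dots,y_r\}$ and $\Phi^{-1}\{y_1,\dots,y_r\}=Z_t$. Let $\theta_a$ be cut-off functions on $\mathbb C^d$ with disjoint compact supports and $\theta_a=1$ near $y_a$. For small $\varepsilon>0$ the function $|\zeta|^2+\varepsilon\sum_a\theta_a\log|\zeta-y_a|^2$ is strictly psh on $\mathbb C^d\setminus\{y_1,\dots,y_r\}$: the logarithms are psh where $\theta_a\equiv1$, and elsewhere the perturbation is $\varepsilon$ times a smooth function on a compact set. Its pull-back $\psi$ by $\Phi$ is smooth and strictly $I_t$-psh on $N_4\setminus Z_t$ and tends to $-\infty$ at $Z_t$. It is bounded on the compact shell $\{0\le G\le1\}$, which is disjoint from $Z_t$. After multiplying $\psi$ by a small positive constant and adding a constant, we have $\frac13<\psi<\frac23$ on this shell. Define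
\[
Q=\psi\ \text{ on }N_{1/6}\setminus Z_t,\qquad Q=\operatorname{rmax}_{1/6}(G,\psi)\ \text{ on }\{0<G<1\},\qquad Q=G\ \text{ on }\{\tfrac56<G<4\}.
\]
These three open sets cover $N_4\setminus Z_t$. For $0<G<\frac16$ we have $\psi-G>\frac16$, and for $\frac56<G<1$ we have $G-\psi>\frac16$, so the definitions agree on overlaps. Each piece is strictly $I_t$-psh.
\end{proof}

\subsection{The new model}

\begin{proof}[Proof of Proposition~\ref{prop:removal}]
Let $\beta$ be the $1$-form on $N_4\setminus Z_t$ equal to $d^c_{I_t}Q$ on $N_2\setminus Z_t$ and to $\beta_t$ on $\{1<G<4\}$; on the overlap $\{1<G<2\}$ both equal $d^c_{I_t}G$. Let $\Omega'=d\beta$ on $N_4\setminus Z_t$ and $\Omega'=\Omega$ on $M\setminus(\{G\le3\}\cup Z)$; on the overlap $\{3<G<4\}$ we have $\beta=d^c_IG$, so both equal $\Omega$. We claim that $(I'_t,Z_t,N_2,Q,\Omega')$ is a model with $c_*'=2$.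

Condition (M1) holds by (T1) and because $I'_t=I_t$ on $N_2$, and (M2) and the first part of (M3) hold by Lemma~\ref{lem:newpotential}. For $c<2$ the set $\{Q\le c\}\cup Z_t$ is closed in $N_2$, since $Q$ extended by $-\infty$ is continuous, and it is contained in the compact set $\{G\le\max(c,1)\}\cup Z\subset N_2$, since $Q=G$ where $G\ge1$. So it is compact. For (M4), the closed form $\Omega'$ equals $dd^c_{I_t}Q$ on $N_2\setminus Z_t$, where it tames $I_t=I'_t$; it tames $I'_t$ on $\{2\le G\le3\}$ by (T3); and on the rest of $M$ we have $\Omega'=\Omega$ and $I'_t=I$.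

For the class, let $\tau$ be constant near $-\infty$ with $\tau(s)=s$ for $s\ge1$; it is a truncation for both models. On $N_4$ we have $\Omega^\tau=d\,d^c_I\tau(G)$ and $(\Omega')^\tau=d\beta'$, where $\beta'=d^c_{I_t}\tau(Q)$ on $N_2$ and $\beta'=\beta_t$ on $\{1<G<4\}$; these agree on $\{1<G<2\}$, where $\tau(Q)=G$. The $1$-form $\beta'-d^c_I\tau(G)$ is smooth on $N_4$ and vanishes on $\{3<G<4\}$, so it extends by zero to $M$. Its differential is $(\Omega')^\tau-\Omega^\tau$, because both forms equal $\Omega$ off $N_4$. So the class is still $\alpha_0$.

By Lemma~\ref{lem:curves} the components of $Z_t$ have classes in $\mathcal M(Z)\setminus\{0,[\Gamma]\}$. Hence $\mathcal M(Z_t)\subset\mathcal M(Z)\subset\mathcal L^+$, and the model is admissible. Suppose that $[\Gamma]$ is a sum of classes of components of $Z_t$. Each summand is a nonzero combination of the independent classes $[\Gamma_a]$ with nonnegative integer coefficients, and all these coefficients add up to $1$. So there is exactly one summand, and it equals $[\Gamma]$, which is excluded. Thus $[\Gamma]\notin\mathcal M(Z_t)$.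
\end{proof}

This completes the proofs of Proposition~\ref{prop:wall} and Theorem~\ref{thm:main}.

\section{$(-1)$-spheres and the boundary of the K\"ahler cone}\label{sec:spheres}

The wall of a $(-1)$-sphere cannot be reached within the deformation class of $\omega_0$. To see this we count spheres. A \emph{genus-zero stable map} without marked points is an $I$-holomorphic map from a tree of Riemann spheres such that every component on which the map is constant carries at least three nodes. For a class $\mathcal B\in H_2(M;\mathbb Z)$ the space of such maps has virtual dimension $2c_1(\mathcal B)+4-6$. When this is zero, the Gromov--Witten invariant of $\mathcal B$ counts them. It vanishes if some tamed $I$ admits no stable map in the class $\mathcal B$, and it is $1$ if for a tamed integrable structure there is, up to reparametrization, exactly one, an embedded sphere $u$ that is regular in the sense that $H^1(u^*TM)=0$.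

\begin{lemma}\label{lem:GW}
If $E\subset M$ is a $(-1)$-sphere and $\Omega$ is a symplectic form deformation equivalent to $\omega_0$, then $[\Omega]\cdot E>0$.
\end{lemma}

\begin{proof}
By \eqref{eq:adj} we have $c_1(E)=1$, so the virtual dimension for the class $[E]$ is zero. We compute the invariant for $(\omega_0,J)$. The nonconstant components of a stable map in the class $[E]$ define an effective cycle $D$ with $D\cdot E=E^2=-1$. Distinct curves intersect nonnegatively, so $E$ occurs in $D$. Then $D-E$ is effective and has $\omega_0$-area zero, so $D=E$. Hence there is one nonconstant component, and it maps isomorphically onto $E$. If there were other components, the tree would have at least two ends, and one of them would be a constant component with a single node, which is not stable. So the stable map is unique. It is regular by the sequence $0\to\mathcal O(2)\to TM|_E\to\mathcal O(-1)\to0$, since $H^1(\mathcal O(2))=H^1(\mathcal O(-1))=0$ on $\mathbb P^1$. The invariant is $1$, and by (S7) it is $1$ for $\Omega$ as well. A stable map in the nonzero class $[E]$ is nonconstant, so it has positive $\Omega$-area if $\Omega$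 tames the structure. If $[\Omega]\cdot E\le0$, there would be none and the invariant would vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Lemma~\ref{lem:negdef} the set $\mathcal N=\{C_1,\dots,C_n\}$ is finite and its intersection matrix $A$ is negative definite. The implication (3)$\Rightarrow$(2) is trivial, and (2)$\Rightarrow$(1) is Lemma~\ref{lem:GW}, since $\alpha_0\cdot C=0$ for $C\in\mathcal N$.

Assume (1). If $\mathcal N=\emptyset$, then $\alpha_0$ is K\"ahler by Theorem~\ref{thm:BL}, and (3) follows by adding small closed forms to a K\"ahler form. Let $\mathcal N\ne\emptyset$. To apply Corollary~\ref{cor:open} we must write $\alpha_0$ as the projection of a K\"ahler class. Let $Ay=-(1,\dots,1)^T$, $D=\sum y_j[C_j]$ and $\kappa_\delta=\alpha_0-\delta D$, so that $\kappa_\delta\cdot C_i=\delta$. We claim that $\kappa_\delta$ is K\"ahler for small $\delta>0$. Fix $\delta_0>0$ with $\kappa_{\delta_0}\in\mathcal P_J$. For $0<\delta\le\delta_0$,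
\[
\kappa_\delta=\Bigl(1-\frac\delta{\delta_0}\Bigr)\alpha_0+\frac\delta{\delta_0}\,\kappa_{\delta_0}\in\mathcal P_J,
\]
and $\kappa_\delta\cdot\Gamma>0$ for every curve $\Gamma$ with $\kappa_{\delta_0}\cdot\Gamma>0$, because $\alpha_0\cdot\Gamma\ge0$. By Lemma~\ref{lem:negdef} only finitely many curves have $\kappa_{\delta_0}\cdot\Gamma\le0$. They are not in $\mathcal N$, so $\alpha_0\cdot\Gamma>0$, and $\kappa_\delta\cdot\Gamma>0$ for small $\delta$. The claim follows from Theorem~\ref{thm:BL}.

Let $\omega$ be a K\"ahler form in the class $\kappa_\delta$. By (1) we are in the setting of Section~\ref{sec:reduction}. The given class $\alpha_0=\kappa_\delta+\sum\delta y_j[C_j]$ is orthogonal to all $C_i$, so it is the class denoted $\alpha_0$ there. Corollary~\ref{cor:open} gives (3), since $\omega$ and $\omega_0$ are deformation equivalent.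
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:converse}]
If some $C_i$ is a $(-1)$-sphere, Lemma~\ref{lem:GW} excludes $\alpha\cdot C_i<0$ for the class $\alpha$ of a symplectic form deformation equivalent to $\omega_0$. If none is, Theorem~\ref{thm:main} applies, and the classes $\alpha_{r,\eta}$ of \eqref{eq:alphar}, with $r\in\mathbb R^n$ arbitrary and $\eta>0$ small, realize every pattern of signs.
\end{proof}

\begin{remark}
The condition of deformation equivalence cannot be dropped from Lemma~\ref{lem:GW} or from the ``only if'' part of Corollary~\ref{cor:converse}. A tubular neighborhood of a $(-1)$-sphere $E$ is diffeomorphic to $\mathbb{CP}^2$, with the orientation reversed, minus a ball. Complex conjugation of $\mathbb{CP}^2$ preserves the orientation, has a fixed point, and acts by $-1$ on $H_2$; it is therefore isotopic to a diffeomorphism that is the identity on a ball. Extending by the identity gives an orientation-preserving diffeomorphism $\phi$ of $M$, supported near $E$, with $\phi_*[E]=-[E]$. A class orthogonal to $E$ has a representative that vanishes on the tubular neighborhood, so it is fixed, and $\phi^*\alpha=\alpha+2(\alpha\cdot E)[E]$.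 The symplectic form $\phi^*\omega_0$ has class $\alpha=[\omega_0]+2([\omega_0]\cdot E)[E]\in H^{1,1}_J$ with $\alpha^2=[\omega_0]^2>0$, $\alpha\cdot[\omega_0]>0$ and $\alpha\cdot E=-[\omega_0]\cdot E<0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
B\u{a}nic\u{a} and St\u{a}n\u{a}\c{s}il\u{a}, \emph{Algebraic Methods in the Global Theory of Complex Spaces}.

\bibitem{LU}
Tian-Jun Li and Michael Usher, \emph{Symplectic forms and surfaces of negative square}, arXiv:math/0601540 (2006).

\end{thebibliography}
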